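\title{Cup products on small locally profinite sets}

\begin{abstract}
A locally profinite set is a profinite set with one point removed. It is known that for every $n\ge 0$ there is such a space $U$ of cardinality $\aleph_{2n+1}$ with $n+1$ classes in $H^1(U;\mathbf{F}_2)$ whose cup product is nonzero. We show that the least cardinality and the least weight of such a space are both $\aleph_{n+1}$, so the bound $\aleph_{2n+1}$ is optimal only for $n=0$. More generally, the cohomology of any finite group in degrees at most $m$ embeds into the cohomology of a locally profinite set of cardinality $\aleph_m$, while weight at most $\aleph_m$ forces all cohomology above degree $m$ to vanish. The construction is explicit. Kuratowski's free set theorem reduces the nonvanishing to a statement about a finite join of copies of the group.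
\end{abstract}

\section{The question and the answer}\label{sec:intro}

A \emph{profinite set} is a totally disconnected compact Hausdorff space, and a \emph{locally profinite set} is a space obtained from a profinite set by removing one point. Discrete spaces and open subsets of the Cantor set are examples (Lemma~\ref{lem:char}). Cohomology means sheaf cohomology. An abelian group $M$ stands for the constant sheaf, whose sections over an open set $V$ are the locally constant functions $V\to M$, and $H^*(U;\mathbf{F}_2)$ is a commutative ring under the cup product. We work in ZFC.

A locally profinite set $U$ has no holes in any geometric sense: it has a base of compact open sets, and these have no cohomology in positive degrees (Lemma~\ref{lem:acyclic}). The groups $H^i(U;M)$ with $i>0$ measure only the failure of data given on compact open pieces to glue. If $U$ is a countable union of compact open sets $K_0,K_1,\dots$, then it is the disjoint union of the compact open sets $K_k\setminus\bigcup_{j<k}K_j$, and there is nothing to glue. So cohomology in positive degrees forces $U$ to be large, and one asks how large. There are two measures of size: the cardinality $|U|$,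 and the \emph{weight} $w(U)$, the least cardinality of a base for the topology. For infinite $U$ they satisfy $w(U)\le|U|$ (Lemma~\ref{lem:weight}). The following result is known.

\begin{theorem}\label{thm:known}
For $n\ge 0$ there is a locally profinite set $U$ of cardinality $\aleph_{2n+1}$ with classes $\eta_0,\dots,\eta_n\in H^1(U;\mathbf{F}_2)$ whose product $\eta_0\cdots\eta_n\in H^{n+1}(U;\mathbf{F}_2)$ is nonzero. In particular, $w(U)\le\aleph_{2n+1}$.
\end{theorem}

The problem we solve comes from Aoki's paper \cite{Aoki}: is Theorem~\ref{thm:known} optimal in terms of weight or cardinality? Explicitly: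

\begin{quote}
Let $n\ge1$. Is there a locally profinite set $U$ with classes $\eta_0,\dots,\eta_n\in H^1(U;\mathbf{F}_2)$ such that $\eta_0\cdots\eta_n\ne0$ and \textup{(a)} $w(U)<\aleph_{2n+1}$, respectively \textup{(b)} $|U|<\aleph_{2n+1}$?
\end{quote}

A lower bound comes from the next theorem, which extends the observation about countable unions to all the cardinals $\aleph_m$. For constant coefficients it is essentially due to Pierce and Wiegand; we include a proof.

\begin{theorem}\label{thm:vanishing}
Let $m\ge0$. If a locally profinite set $U$ has weight at most $\aleph_m$, then $H^i(U;\mathcal{F})=0$ for all $i>m$ and all abelian sheaves $\mathcal{F}$ on $U$.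
\end{theorem}

Thus any nonzero class of degree $n+1$ needs weight at least $\aleph_{n+1}$. For $n=0$ this meets Theorem~\ref{thm:known}. For $n\ge1$ there is a gap: the lower bound charges one aleph per degree, and Theorem~\ref{thm:known} pays two for each further factor. One might suspect that products are more expensive than arbitrary classes, because the usual way to build them fails. Let $w(U)=\aleph_1$ and $0\ne\eta\in H^1(U;\mathbf{F}_2)$. Then $U\times U$ is locally profinite by Lemma~\ref{lem:char} and has weight at most $\aleph_1$, so the product of the two pullbacks of $\eta$ lies in $H^2(U\times U;\mathbf{F}_2)=0$. There is no K\"unneth formula to appeal to. Nevertheless, products cost nothing extra.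

\begin{theorem}\label{thm:power}
For each $n\ge0$ there are a locally profinite set $U$ of cardinality $\aleph_{n+1}$ and a class $\eta\in H^1(U;\mathbf{F}_2)$ with $\eta^{n+1}\ne0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Let $n\ge0$. Among the locally profinite sets $U$ that carry $\eta_0,\dots,\eta_n\in H^1(U;\mathbf{F}_2)$ with $\eta_0\cdots\eta_n\neq0$, the least weight and the least cardinality are both $\aleph_{n+1}$, and both are attained by one space on which all $\eta_i$ are equal. Hence for every $n\ge1$ the answer to \textup{(a)} and to \textup{(b)} is yes, and Theorem~\ref{thm:known} is optimal, in weight or in cardinality, exactly for $n=0$.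
\end{corollary}

\begin{proof}
Let $\eta_0\cdots\eta_n\ne0$ on $U$. Theorem~\ref{thm:vanishing} with $m=n$ gives $w(U)\ge\aleph_{n+1}$. A finite space has finite weight, so $U$ is infinite, and $|U|\ge w(U)\ge\aleph_{n+1}$ by Lemma~\ref{lem:weight}. For the space of Theorem~\ref{thm:power}, with all $\eta_i=\eta$, both inequalities are equalities. Finally, $\aleph_{n+1}<\aleph_{2n+1}$ if and only if $n\ge1$.
\end{proof}

The space of Theorem~\ref{thm:power} is the member $G=\mathbf{F}_2$ of a family of spaces attached to finite groups $G$. Each of them sees the cohomology of $G$ in the whole range that Theorem~\ref{thm:vanishing} allows.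

\begin{theorem}\label{thm:group}
Let $G$ be a finite group, $M$ an abelian group with trivial $G$-action, and $m\ge0$. There are a locally profinite set $U=U_m(G)$ of cardinality $\aleph_m$ and a natural map $\Phi\colon H^*(G;M)\to H^*(U;M)$, a ring homomorphism if $M$ is a commutative ring, which is injective in degrees $\le m$ and zero in degrees $>m$.
\end{theorem}

The space depends only on $m$ and $G$, and naturality is made precise in Section~\ref{sec:space}. Taking $G=\mathbf{F}_2^r$, we find all polynomial relations that hold among degree one classes on spaces of a given size.

\begin{theorem}\label{thm:poly}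
\begin{enumerate}
\item[\textup{(1)}] Let $m\ge0$ and $P\in\mathbf{F}_2[x_1,\dots,x_r]$. The following are equivalent:
\begin{enumerate}
\item[\textup{(i)}] $P(\eta_1,\dots,\eta_r)=0$ in $H^*(U;\mathbf{F}_2)$ for all locally profinite $U$ of weight $\le\aleph_m$ and all $\eta_j\in H^1(U;\mathbf{F}_2)$;
\item[\textup{(ii)}] the same for all locally profinite $U$ of cardinality $\le\aleph_m$;
\item[\textup{(iii)}] every homogeneous component of $P$ of degree $\le m$ is zero.
\end{enumerate}
\item[\textup{(2)}] There is a locally profinite set $U$ of cardinality $\aleph_\omega$ with classes $\eta_1,\eta_2,\ldots\in H^1(U;\mathbf{F}_2)$ for which $\mathbf{F}_2[x_1,x_2,\dots]\to H^*(U;\mathbf{F}_2)$, $x_j\mapsto\eta_j$, is injective. No locally profinite set of weight $<\aleph_\omega$ has nonzero products of $H^1$-classes of every length.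
\end{enumerate}
\end{theorem}

The method is as follows. The space $U_m(G)$ is covered by $\aleph_m$ compact open sets $U_\alpha$, and its points are partial $G$-valued functions on the index set, up to translation. If a \v{C}ech cocycle of degree $p\le m$ is a coboundary $\delta u$, each component of $u$ depends on finitely many coordinates. Because the index set is large, there are $p+1$ indices such that the component of $u$ indexed by any $p$ of them ignores the remaining one. On the finitely many points supported on these indices, the equation becomes an equation in the cochains of the join of $p+1$ copies of $G$, where it can be decided. Section~\ref{sec:first} carries this out by hand for $p=1$.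

Throughout, $\omega_m$ is the initial ordinal of cardinality $\aleph_m$, $[I]^p$ is the set of $p$-element subsets of a set $I$, and $[I]^{<\omega}$ is the set of its finite subsets.

\section{Compact open sets and \v{C}ech cohomology}\label{sec:prelim}

We use the standard fact that the clopen subsets of a profinite set form a base of its topology. Conversely, a compact space in which any two distinct points are separated by a clopen set is Hausdorff and totally disconnected, hence profinite.

\begin{lemma}\label{lem:char}
A space $U$ is locally profinite if and only if it is Hausdorff and has a base of compact open sets. In that case every open subset of $U$ is locally profinite, every compact open subset is closed and profinite, and finite nonempty families of compact open subsets have compact open intersection.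
\end{lemma}

\begin{proof}
Let $U=K\setminus\{\infty\}$ with $K$ profinite. An open set $V\subset U$ is open in $K$, so it is a union of clopen subsets of $K$, and these are compact. Conversely, let $U$ be Hausdorff with a base of compact open sets. Its one-point compactification $U^+$ (in which $\infty$ is isolated if $U$ is compact) is compact, and compact open subsets of $U$ are clopen in $U^+$. Given $x\in U$ and $y\in U^+\setminus\{x\}$, some compact open $C\subset U$ contains $x$ and not $y$. So $U^+$ is profinite. The criterion passes to open subsets. A compact subset of $U$ is closed because $U$ is Hausdorff, and it is profinite as a closed subset of $U^+$. A finite intersection of compact open sets is open, and it is closed in a compact set.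
\end{proof}

\begin{lemma}\label{lem:weight}
If $U$ is an infinite locally profinite set, then $w(U)\le|U|$.
\end{lemma}

\begin{proof}
Let $U=K\setminus\{\infty\}$, so $|K|=|U|$. For each pair $x\ne y$ in $K$ choose a clopen set $C_{xy}$ that contains $x$ and not $y$. The finite intersections of the sets $C_{xy}$ and their complements are at most $|K|$ in number, and they form a base of a Hausdorff topology on $K$ that is coarser than the given compact one. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism, so the topologies agree. Intersect this base with $U$.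
\end{proof}

\begin{lemma}\label{lem:acyclic}
Let $U$ be a disjoint union of open subsets, each of which is profinite. Then $H^i(U;\mathcal{F})=0$ for all $i>0$ and all abelian sheaves $\mathcal{F}$.
\end{lemma}

\begin{proof}
It suffices to show that the left exact functor $\Gamma(U,-)$ preserves surjections, for then it is exact and its higher derived functors vanish. Let $\mathcal{A}\to\mathcal{B}$ be surjective and $b\in\mathcal{B}(U)$. Let $K$ be one of the profinite pieces. Every point of $K$ has a clopen neighborhood in $K$ over which $b$ lifts to $\mathcal{A}$, and finitely many of these, $C_1,\dots,C_k$, cover $K$. The sets $C_j\setminus(C_1\cup\dots\cup C_{j-1})$ partition $K$ into open sets over which $b$ lifts. Doing this for every piece, we partition $U$ into open sets over which $b$ lifts, and lifts on disjoint open sets glue.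
\end{proof}

Let $U$ be locally profinite, let $(U_\alpha)_{\alpha\in I}$ be a cover by compact open sets, and let $M$ be an abelian group. Write $\mathrm{LC}(V,M)$ for the group of locally constant functions $V\to M$. The \emph{\v{C}ech complex} of the cover is
\[
\check C^p=\prod_{(\alpha_0,\dots,\alpha_p)\in I^{p+1}}\mathrm{LC}(U_{\alpha_0}\cap\dots\cap U_{\alpha_p},M),
\qquad
(\delta u)_{\alpha_0\dots\alpha_p}=\sum_{i=0}^p(-1)^i\,u_{\alpha_0\dots\widehat{\alpha_i}\dots\alpha_p},
\]
where the hat marks an omitted index and the terms of the sum are restricted to the intersection. Leray's theorem \cite[Ch.~II, \S5]{Godement} says that if all finite intersections of members of an open cover have no cohomology in positive degrees, then the canonical map from the cohomology of the \v{C}ech complex to sheaf cohomology is an isomorphism. By Lemmas~\ref{lem:char} and~\ref{lem:acyclic} this applies here, so $H^*(U;M)=H^*(\check C^\bullet)$. If $M$ is a commutative ring, the cup product is induced by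
\begin{equation}\label{eq:cup}
(f\cup g)_{\alpha_0\dots\alpha_{p+q}}=f_{\alpha_0\dots\alpha_p}\,g_{\alpha_p\dots\alpha_{p+q}};
\end{equation}
see \cite[Ch.~II, \S6]{Godement}.

\section{One aleph per degree: the vanishing theorem}\label{sec:vanishing}

The natural induction exhausts $U$ by a chain of $\omega_m$ open subsets that are smaller than $U$. The weight need not drop along such a chain, but the number of compact open sets needed to cover does, so we induct on that number.

\begin{proposition}\label{prop:vanishing}
Let $U$ be a locally profinite set that is covered by at most $\aleph_m$ compact open sets. Then $H^i(U;\mathcal{F})=0$ for all $i>m$ and all abelian sheaves $\mathcal{F}$.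
\end{proposition}

\begin{proof}
We use induction on $m$. For $m=0$, write $U=\bigcup_{k<\omega}K_k$ with $K_k$ compact open. Then $U$ is the disjoint union of the sets $K_k\setminus\bigcup_{j<k}K_j$, which are compact open because the $K_j$ are clopen, and Lemma~\ref{lem:acyclic} applies.

Let $m\ge1$. Write $U=\bigcup_{\alpha<\omega_m}K_\alpha$ with $K_\alpha$ compact open, repetitions allowed, and put $V_\alpha=\bigcup_{\beta<\alpha}K_\beta$ for $\alpha<\omega_m$. The $V_\alpha$ form an increasing chain of open sets with union $U$; we have $V_0=\emptyset$, and $V_\lambda=\bigcup_{\alpha<\lambda}V_\alpha$ for limit ordinals $\lambda$. Each $V_\alpha$ is locally profinite and is covered by $|\alpha|\le\aleph_{m-1}$ compact open sets. By induction,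
\begin{equation}\label{eq:ind}
H^j(V_\alpha;\mathcal{F})=0\qquad\text{for all } j\ge m \text{ and } \alpha<\omega_m .
\end{equation}

Let $\mathcal{F}\to\mathcal{I}^0\xrightarrow{d}\mathcal{I}^1\xrightarrow{d}\cdots$ be an injective resolution. Recall that injective sheaves are \emph{flasque}, that is, every section over an open set extends to $U$; that the restriction of a flasque sheaf to an open set is flasque; and that flasque resolutions compute cohomology. Hence $H^*(V;\mathcal{F})$ is the cohomology of the complex $\mathcal{I}^\bullet(V)$ for every open $V\subset U$.

Fix $i\ge m+1$, so $i\ge2$, and $q\in\mathcal{I}^i(U)$ with $dq=0$. We must find $s\in\mathcal{I}^{i-1}(U)$ with $ds=q$. By \eqref{eq:ind} with $j=i$ this equation is solvable on each $V_\alpha$. The difficulty is to choose the solutions compatibly. Two solutions on $V_\alpha$ differ by a cocycle of degree $i-1$, and \eqref{eq:ind} with $j=i-1$ lets us extend such a cocycle to a larger set.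

We construct $s_\alpha\in\mathcal{I}^{i-1}(V_\alpha)$ with $ds_\alpha=q|_{V_\alpha}$ and $s_\alpha|_{V_\beta}=s_\beta$ for $\beta<\alpha$, by transfinite recursion. Put $s_0=0$. At a limit ordinal $\lambda$, glue the sections $s_\alpha$, $\alpha<\lambda$. Given $s_\alpha$, choose any $s'\in\mathcal{I}^{i-1}(V_{\alpha+1})$ with $ds'=q|_{V_{\alpha+1}}$. Then $d(s_\alpha-s'|_{V_\alpha})=0$, so $s_\alpha-s'|_{V_\alpha}=dt$ for some $t\in\mathcal{I}^{i-2}(V_\alpha)$, because $i-1\ge m\ge1$. Extend $t$ to $t'\in\mathcal{I}^{i-2}(V_{\alpha+1})$ by flasqueness and put $s_{\alpha+1}=s'+dt'$. Then $ds_{\alpha+1}=ds'=q|_{V_{\alpha+1}}$ and $s_{\alpha+1}|_{V_\alpha}=s'|_{V_\alpha}+dt=s_\alpha$. Gluing all $s_\alpha$ gives $s$.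
\end{proof}

The proof needs two consecutive vanishing degrees on the $V_\alpha$ to get one on $U$. This is why the step from $\aleph_{m-1}$ to $\aleph_m$ loses the degree $m$ and no other.

\begin{proof}[Proof of Theorem~\ref{thm:vanishing}]
Let $\mathcal{B}$ be a base with $|\mathcal{B}|\le\aleph_m$. For each $B\in\mathcal{B}$ that lies in some compact open set, choose one such set $C_B$. The sets $C_B$ cover $U$: a point $x$ lies in a compact open set $C$, and $x\in B\subset C$ for some $B\in\mathcal{B}$. Apply Proposition~\ref{prop:vanishing}.
\end{proof}

\section{The spaces $U_m(G)$}\label{sec:space}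

To see which space to build, start from an arbitrary class $\eta\in H^1(Y;\mathbf{F}_2)$ on a locally profinite set $Y$ covered by compact open sets $Y_\alpha$, $\alpha\in I$. It is represented by locally constant functions $f_{\alpha\beta}$ with $f_{\alpha\beta}+f_{\beta\gamma}=f_{\alpha\gamma}$. For $y\in Y_\beta$ record $x_\alpha=f_{\alpha\beta}(y)$ if $y\in Y_\alpha$, and $x_\alpha=*$ otherwise. Replacing $\beta$ by $\gamma$ adds the constant $f_{\beta\gamma}(y)$ to all coordinates $x_\alpha\ne*$. So $y$ determines a point $x\in(\{*\}\sqcup\mathbf{F}_2)^I$, not constantly $*$, up to simultaneous translation; and $f_{\alpha\gamma}(y)=x_\alpha+x_\gamma$. The space of all such $x$ modulo translation, with the cocycle $x_\alpha+x_\gamma$, is thus the universal example, and it is the place to look for nonzero powers of $\eta$. It has $2^{|I|}$ points when $I$ is infinite. To reduce the cardinality to $|I|$ we keep only the points with a bounded number of coordinates different from $*$.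

Let $G$ be a finite group, $m\ge0$ and $I=\omega_m$. Let $T=\{*\}\sqcup G$, a finite discrete space on which $G$ acts by left translation on $G$ and trivially on $*$. Then $G$ acts coordinatewise on the profinite set $T^I$. For $x\in T^I$ put $\operatorname{supp}x=\{\alpha\in I: x_\alpha\ne*\}$, let $\underline{*}$ be the point with empty support, and define
\[
X=\{x\in T^I:|\operatorname{supp}x|\le m+1\},\qquad E=X\setminus\{\underline{*}\},\qquad U=U_m(G)=E/G .
\]
Write $[x]\in U$ for the orbit of $x\in E$. For nonempty finite $s\subset I$ put $E_s=\{x\in X: s\subset\operatorname{supp}x\}$ and $U_s=E_s/G$, and write $U_\alpha=U_{\{\alpha\}}$. Since $G$ preserves supports, $U_s=\bigcap_{\alpha\in s}U_\alpha$.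

\begin{lemma}\label{lem:space}
The space $U$ is locally profinite of cardinality $\aleph_m$. The sets $E_s$ are compact, and the sets $U_\alpha$, $\alpha\in I$, are compact open and cover $U$.
\end{lemma}

\begin{proof}
The set $X$ is closed in $T^I$: if $|\operatorname{supp}x|\ge m+2$, the points that agree with $x$ at $m+2$ chosen elements of $\operatorname{supp}x$ form an open neighborhood of $x$ disjoint from $X$. So $X$ is profinite. The quotient $X/G$ is compact. Let $Gx\ne Gy$ be two orbits. They are disjoint finite sets, so there is a clopen $W\subset X$ with $Gx\subset W$ and $W\cap Gy=\emptyset$. Then $\bigcap_{g\in G}gW$ is a $G$-invariant clopen set that contains $Gx$ and misses $Gy$, and its image in $X/G$ is a clopen set that separates the two orbits. Hence $X/G$ is profinite. The point $\underline{*}$ is fixed by $G$ and the quotient map $X\to X/G$ is open, so $U=(X/G)\setminus\{[\underline{*}]\}$ as topological spaces.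

There are $\aleph_m$ nonempty subsets of $I$ with at most $m+1$ elements, and each is the support of finitely many points, at least one. So $|E|=\aleph_m$, and $|U|=\aleph_m$ because orbits are finite. The set $E_s$ is defined by conditions on finitely many coordinates, so it is clopen in $X$, hence compact; it is $G$-invariant and misses $\underline{*}$. Thus $U_\alpha$ is compact open, and $[x]\in U_\alpha$ for every $\alpha\in\operatorname{supp}x\ne\emptyset$.
\end{proof}

The finiteness of $G$ is what makes $T^I$ compact. Compactness enters the main argument through the following lemma.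

\begin{lemma}[Finite dependence]\label{lem:finite}
Let $u$ be a locally constant function on $U_s$. There is a finite set $D\subset I$ such that $u([x])=u([y])$ whenever $x,y\in E_s$ agree at all coordinates in $D$.
\end{lemma}

\begin{proof}
The function $x\mapsto u([x])$ on $E_s$ is locally constant. So each $z\in E_s$ has a finite set $D_z\subset I$ such that the function is constant on the open set $Z_z$ of points of $E_s$ that agree with $z$ on $D_z$. By compactness $E_s=Z_{z_1}\cup\dots\cup Z_{z_k}$. Put $D=D_{z_1}\cup\dots\cup D_{z_k}$. If $x\in Z_{z_j}$ and $y\in E_s$ agrees with $x$ on $D$, then $y\in Z_{z_j}$.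
\end{proof}

We recall the homogeneous description of group cohomology. Let $B_q=\mathbf{Z}[G^{q+1}]$ be the free abelian group on $G^{q+1}$, with the diagonal left action of $G$ and the boundary $\partial(g_0,\dots,g_q)=\sum_i(-1)^i(g_0,\dots,\widehat{g_i},\dots,g_q)$. Each $B_q$ is a free $\mathbf{Z}[G]$-module, and the complex $B_\bullet$ with the augmentation $B_0\to\mathbf{Z}$, $(g)\mapsto1$, is exact: it is the bar resolution of $\mathbf{Z}$. For $M$ with trivial action, $C^q(G;M)=\operatorname{Hom}_G(B_q,M)$ is the group of \emph{invariant} functions $c\colon G^{q+1}\to M$, those with $c(hg_0,\dots,hg_q)=c(g_0,\dots,g_q)$. The differential is $\delta c=c\,\partial$, and $H^*(G;M)$ is the cohomology of this complex. If $M$ is a commutative ring, the cup product is induced by $(c\cup c')(g_0,\dots,g_{p+q})=c(g_0,\dots,g_p)\,c'(g_p,\dots,g_{p+q})$.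

Let $\check C^\bullet$ be the \v{C}ech complex of the cover $(U_\alpha)$ with coefficients in $M$. For $c\in C^q(G;M)$ define $\Phi(c)\in\check C^q$ by
\begin{equation}\label{eq:phi}
\Phi(c)_{\alpha_0\dots\alpha_q}([x])=c(x_{\alpha_0},\dots,x_{\alpha_q}),\qquad [x]\in U_{\alpha_0}\cap\dots\cap U_{\alpha_q}.
\end{equation}
The right side does not depend on the representative $x$ because $c$ is invariant, and it is locally constant because it involves finitely many coordinates. The two differentials are given by the same alternating sum, and the two cup products by the same formula \eqref{eq:cup}. So $\Phi$ is additive, $\Phi(\delta c)=\delta\Phi(c)$, and $\Phi(c\cup c')=\Phi(c)\cup\Phi(c')$ and $\Phi(1)=1$ if $M$ is a commutative ring. We also write $\Phi$ for the induced map $H^*(G;M)\to H^*(U;M)$.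

The map $\Phi$ is natural in $M$, since \eqref{eq:phi} commutes with composition by a homomorphism $M\to M'$. It is also natural in $G$. A homomorphism $\varphi\colon G\to G'$, applied coordinatewise, preserves supports and induces a continuous map $\varphi_*\colon U_m(G)\to U_m(G')$ under which the preimage of the $\alpha$-th member of the cover is the $\alpha$-th member of the cover; and \eqref{eq:phi} shows that $\Phi(c'\circ\varphi)$ is the pullback of $\Phi(c')$ along $\varphi_*$.

For $G=M=\mathbf{F}_2$ the invariant function $(t_0,t_1)\mapsto t_0+t_1$ is a cocycle, since $(t_1+t_2)+(t_0+t_2)+(t_0+t_1)=0$. Its image under $\Phi$ is the \v{C}ech cocycle $f_{\alpha\beta}([x])=x_\alpha+x_\beta$ found above. We denote its class by $\eta\in H^1(U_m(\mathbf{F}_2);\mathbf{F}_2)$.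

\section{The first case: a nonzero class on $\aleph_1$ points}\label{sec:first}

Let $G=\mathbf{F}_2$, $m=1$, $I=\omega_1$. We show by hand that $\eta\ne0$, which is Theorem~\ref{thm:power} for $n=0$.

The space $U$ has one point $p_\alpha$ with support $\{\alpha\}$ for each $\alpha\in I$, and two points with support $\{\alpha,\beta\}$ for each pair $\alpha\ne\beta$, told apart by the value of $x_\alpha+x_\beta$. These two points form $U_\alpha\cap U_\beta$, and they are isolated. A basic neighborhood of $p_\alpha$ in $U_\alpha$ is given by requiring $x_\beta=*$ for all $\beta$ in a finite set not containing $\alpha$; it contains both points with support $\{\alpha,\beta\}$ for all other $\beta\neq\alpha$.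

Suppose $\eta=0$. Then there are locally constant functions $u_\alpha\colon U_\alpha\to\mathbf{F}_2$ with $u_\alpha+u_\beta=x_\alpha+x_\beta$ on $U_\alpha\cap U_\beta$. Since $u_\alpha$ is constant near $p_\alpha$, there is a finite set $D(\alpha)\subset I$ such that $u_\alpha$ is constant on $U_\alpha\cap U_\beta$ whenever $\beta\notin D(\alpha)$ and $\beta\ne\alpha$. If we find $\alpha\ne\beta$ with
\begin{equation}\label{eq:freepair}
\beta\notin D(\alpha)\quad\text{and}\quad\alpha\notin D(\beta),
\end{equation}
then $u_\alpha+u_\beta$ is constant on $U_\alpha\cap U_\beta$, while $x_\alpha+x_\beta$ takes both values there: a contradiction. Such a pair exists. The set $\omega\cup\bigcup_{\alpha<\omega}D(\alpha)$ is countable, so some $\beta\in\omega_1$ lies outside it; then choose $\alpha<\omega$ outside the finite set $D(\beta)$.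

Both choices made in the definition of $U$ are needed here. With supports of size at most $1$ the space is discrete and has no cohomology in positive degrees. With the index set $\omega$ in place of $\omega_1$ the class vanishes: the functions $u_\alpha([x])=x_\alpha+x_{\min\operatorname{supp}x}$ are invariant under translation, depend only on the coordinates $0,\dots,\alpha$, and satisfy $u_\alpha+u_\beta=x_\alpha+x_\beta$. Accordingly, the assignment $D(\alpha)=\{0,\dots,\alpha\}$ on $\omega$ admits no pair as in \eqref{eq:freepair}.

In degree $p$ two things change. We need $p+1$ indices with the analogue of \eqref{eq:freepair}, which is the subject of the next section. And the components of $u$ are no longer constant on the test points; each is only independent of one coordinate, so the final contradiction needs an argument (Sections~\ref{sec:power} and~\ref{sec:join}).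

\section{Free sets and the reduction to finitely many coordinates}\label{sec:free}

Let $D\colon[I]^p\to[I]^{<\omega}$ be a map. A set $S\in[I]^{p+1}$ is \emph{free} for $D$ if $a\notin D(S\setminus\{a\})$ for every $a\in S$.

\begin{lemma}[Kuratowski's free set theorem]\label{lem:free}
Let $p\ge0$ and $|I|\ge\aleph_p$. Every map $D\colon[I]^p\to[I]^{<\omega}$ has a free set.
\end{lemma}

\begin{proof}
We use induction on $p$. For $p=0$ the set $I$ is infinite; choose $a\notin D(\emptyset)$ and put $S=\{a\}$. Let $p\ge1$. As in Section~\ref{sec:first}, we first choose one element that avoids everything generated by a smaller set, and then choose the other elements inside the smaller set. Take $A\subset I$ with $|A|=\aleph_{p-1}$. There are $\aleph_{p-1}$ sets $s\in[A]^p$, so $A\cup\bigcup_{s\in[A]^p}D(s)$ has cardinality $\aleph_{p-1}<|I|$, and some $a\in I$ lies outside it. Define $D'\colon[A]^{p-1}\to[A]^{<\omega}$ by $D'(t)=D(t\cup\{a\})\cap A$. By induction $D'$ has a free set $S'\in[A]^p$. Put $S=S'\cup\{a\}$. Then $a\notin D(S')=D(S\setminus\{a\})$ by the choice of $a$. For $b\in S'$ we have $b\in A$ and $b\notin D'(S'\setminus\{b\})=D(S\setminus\{b\})\cap A$, so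 $b\notin D(S\setminus\{b\})$.
\end{proof}

The next lemma contains all the set theory and topology of the nonvanishing results. It turns a statement about $U_m(G)$ into an identity between functions on the finite set $G^{p+1}$.

\begin{lemma}\label{lem:key}
Let $1\le p\le m$ and let $c\colon G^{p+1}\to M$ be an invariant function such that $\Phi(c)$ is a coboundary in the \v{C}ech complex of $U_m(G)$. Then there are invariant functions $v_0,\dots,v_p\colon G^p\to M$ with
\begin{equation}\label{eq:key}
c(g_0,\dots,g_p)=\sum_{i=0}^p(-1)^i\,v_i(g_0,\dots,\widehat{g_i},\dots,g_p)\qquad\text{for all } g_0,\dots,g_p\in G .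
\end{equation}
\end{lemma}

\begin{proof}
Let $\Phi(c)=\delta u$ with $u\in\check C^{p-1}$. For $s=\{\beta_0<\dots<\beta_{p-1}\}\in[I]^p$ write $u_s=u_{\beta_0\dots\beta_{p-1}}$, a locally constant function on $U_s$, and let $D(s)$ be a finite set for $u_s$ as in Lemma~\ref{lem:finite}. Since $|I|=\aleph_m\ge\aleph_p$, Lemma~\ref{lem:free} gives a free set $S=\{\alpha_0<\dots<\alpha_p\}$. Put $S_i=S\setminus\{\alpha_i\}$, so $\alpha_i\notin D(S_i)$.

For $g=(g_0,\dots,g_p)\in G^{p+1}$ let $x(g)\in T^I$ have coordinate $g_i$ at $\alpha_i$ and $*$ outside $S$. Its support has $p+1\le m+1$ elements, so $x(g)\in E_S$. The component $(\alpha_0,\dots,\alpha_p)$ of $\Phi(c)=\delta u$, evaluated at $[x(g)]$, reads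
\[
c(g_0,\dots,g_p)=\sum_{i=0}^p(-1)^i\,u_{S_i}([x(g)]).
\]
If $g$ and $g'$ differ only in the $i$-th entry, then $x(g),x(g')\in E_{S_i}$ agree outside $\alpha_i$, hence on $D(S_i)$, and $u_{S_i}$ takes the same value at $[x(g)]$ and $[x(g')]$. So $u_{S_i}([x(g)])=v_i(g_0,\dots,\widehat{g_i},\dots,g_p)$ for a function $v_i$ on $G^p$. It is invariant because $x(hg)=h\,x(g)$, so that $[x(hg)]=[x(g)]$ for $h\in G$.
\end{proof}

The hypothesis $p\le m$ is used twice: for the free set, and for the test points $x(g)$ to lie in $X$. The second use only asks that supports of size $p+1$ be allowed. The upper bound on supports serves the cardinality alone. With $X=T^I$ the argument is unchanged and the weight is still at most $\aleph_m$, but the space has $2^{\aleph_m}>\aleph_m$ points.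

If the $v_i$ were all equal to one function $v$, then \eqref{eq:key} would say $c=\delta v$, and we would be done. They come from different components of $u$, and nothing forces them to agree. It remains to see that \eqref{eq:key} is as strong as being a coboundary. For the powers of $\eta$ a parity count suffices.

\section{Nonzero powers of $\eta$}\label{sec:power}

\begin{proof}[Proof of Theorem~\ref{thm:power}]
Put $p=n+1\ge1$ and $U=U_p(\mathbf{F}_2)$, of cardinality $\aleph_{n+1}$ by Lemma~\ref{lem:space}. Since $\Phi$ respects cup products, $\eta^p$ is represented by $\Phi(c)$ with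
\[
c(t_0,\dots,t_p)=\prod_{i=0}^{p-1}(t_i+t_{i+1}).
\]
Suppose $\eta^p=0$. Lemma~\ref{lem:key} with $m=p$ gives $c=w_0+\dots+w_p$, where $w_i(t)=v_i(t_0,\dots,\widehat{t_i},\dots,t_p)$. All these functions on $\mathbf{F}_2^{p+1}$ are invariant under translation by $\mathbf{1}=(1,\dots,1)$, so they are functions on $V=\mathbf{F}_2^{p+1}/\langle\mathbf{1}\rangle$. We sum both sides over $V$.

The function $w_i$ is also invariant under translation by the $i$-th basis vector $e_i$. Since $p+1\ge2$, we have $e_i\notin\{0,\mathbf{1}\}$, so this translation is an involution of $V$ without fixed points. The elements of $V$ fall into pairs on which $w_i$ is constant, and $\sum_V w_i=0$ in $\mathbf{F}_2$.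

The linear map $\mathbf{F}_2^{p+1}\to\mathbf{F}_2^p$, $t\mapsto(d_i=t_i+t_{i+1})_{0\le i<p}$, has kernel $\langle\mathbf{1}\rangle$, so it induces an injection $V\to\mathbf{F}_2^p$, which is bijective because both sides have $2^p$ elements. Therefore
\[
\sum_Vc=\sum_{d\in\mathbf{F}_2^p}d_0\cdots d_{p-1}=1,
\]
as only $d=(1,\dots,1)$ contributes. This contradicts $\sum_Vc=\sum_i\sum_Vw_i=0$.
\end{proof}

\begin{remark}\label{rem:sharp}
The cardinal $\aleph_p$ in Lemma~\ref{lem:free} cannot be lowered. Let $p\ge1$ and build the space for $G=\mathbf{F}_2$ with index set $\omega_{p-1}$ and supports of size at most $p+1$. It is covered by $\aleph_{p-1}$ compact open sets, so $\eta^p=0$ by Proposition~\ref{prop:vanishing}. The map $D$ obtained from $\Phi(c)=\delta u$ has no free set, for otherwise the two proofs above would give a contradiction.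
\end{remark}

\section{The join and the cohomology of $G$}\label{sec:join}

For general $G$ and $c$ we need a complex in which \eqref{eq:key}, with its $p+1$ different functions $v_i$, is literally a coboundary equation. Such a complex must remember which positions the entries of a tuple occupy. For $0\le q\le p$ let $J_q$ be the free abelian group on the symbols
\[
[g_0,\dots,g_q]_{i_0\dots i_q},\qquad 0\le i_0<\dots<i_q\le p,\quad g_j\in G,
\]
with the diagonal action of $G$ on the entries. Put $J_{-1}=\mathbf{Z}$ and $J_q=0$ for $q>p$. Define $\partial[g]_i=1$ and, for $q\ge1$,
\[
\partial[g_0,\dots,g_q]_{i_0\dots i_q}=\sum_{j=0}^q(-1)^j[g_0,\dots,\widehat{g_j},\dots,g_q]_{i_0\dots\widehat{i_j}\dots i_q}.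
\]
This is the augmented chain complex of the \emph{join} of $p+1$ copies of $G$: the simplicial complex with vertex set $\{0,\dots,p\}\times G$ whose simplices are the sets of vertices with distinct first coordinates. Forgetting the labels $i_j$ defines $G$-maps $\psi_q\colon J_q\to B_q$ that commute with $\partial$ and with the augmentations. Given $v_0,\dots,v_p$, let $v\in\operatorname{Hom}_G(J_{p-1},M)$ be $v_i$ on the symbols whose labels omit $i$. Evaluating on $[g_0,\dots,g_p]_{01\dots p}$, we see that \eqref{eq:key} says
\begin{equation}\label{eq:join}
c\,\psi_p=v\,\partial\qquad\text{on } J_p .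
\end{equation}

For $G=\mathbf{F}_2$ the join is the boundary of the $(p+1)$-dimensional cross-polytope (a square for $p=1$, an octahedron for $p=2$) with the antipodal action, and the quotient is $\mathbf{RP}^p$. The set $V$ of Section~\ref{sec:power} indexes the $p$-cells of the quotient, each $(p-1)$-cell lies on exactly two of them, and summing over $V$ evaluates a cochain on the fundamental class modulo $2$. In general there is no fundamental class. What remains true is that the join has no reduced homology below its top degree, so it is a resolution of $\mathbf{Z}$ as far as degree $p$ can tell.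

\begin{lemma}\label{lem:exact}
The complex $J_p\to\dots\to J_0\to J_{-1}\to0$ is exact at $J_q$ for $-1\le q<p$.
\end{lemma}

\begin{proof}
Let $L$ be the complex of abelian groups with $L_1=\mathbf{Z}[G]$, $L_0=\mathbf{Z}$ and differential $\varepsilon(g)=1$. The degree $q+1$ part of $L^{\otimes(p+1)}$ has a basis of tensors with group elements $g_0,\dots,g_q\in L_1$ in positions $i_0<\dots<i_q$ and $1\in L_0$ elsewhere. The differential of the tensor product replaces $g_j$ by $1\in L_0$ with the sign $(-1)^j$, as $j$ factors of degree $1$ precede it. So $(L^{\otimes(p+1)})_{q+1}=J_q$, compatibly with the differentials. Now $L=L'\oplus L''$, where $L'$ is $\ker\varepsilon$ in degree $1$, and $L''$ is the subcomplex spanned by the identity element of $G$ in degree $1$ and by $L_0$. The differential of $L''$ is an isomorphism, so $L''$ is contractible, and so is its tensor product with any complex. Expanding $(L'\oplus L'')^{\otimes(p+1)}$, every summand except $(L')^{\otimes(p+1)}$ is contractible, and $(L')^{\otimes(p+1)}$ is concentrated in degree $p+1$.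
\end{proof}

\begin{proposition}\label{prop:cob}
Let $p\ge1$ and let $c\in C^p(G;M)$ be a cocycle that satisfies \eqref{eq:key} for some invariant functions $v_0,\dots,v_p$. Then $c$ is a coboundary.
\end{proposition}

\begin{proof}
To carry \eqref{eq:join} from $J_\bullet$ to $B_\bullet$ we need a chain map in the direction opposite to $\psi$. Recall that a $G$-map from a free module $B_q$ into the image of a $G$-map lifts along that map.

We construct $G$-maps $\theta_q\colon B_q\to J_q$ for $0\le q\le p$ with $\partial\theta_q=\theta_{q-1}\partial$, where $\theta_{-1}$ is the identity of $\mathbf{Z}$ and $\partial$ in degree $0$ is the augmentation. Given $\theta_{q-1}$, the map $\theta_{q-1}\partial\colon B_q\to J_{q-1}$ takes values in cycles: for $q=0$ there is no condition, and for $q\ge1$ we have $\partial\theta_{q-1}\partial=\theta_{q-2}\partial\partial=0$. Since $q-1<p$, these cycles are boundaries by Lemma~\ref{lem:exact}, and we lift.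

Next we construct $G$-maps $h_q\colon B_q\to B_{q+1}$ for $0\le q\le p$ with
\[
\psi_q\theta_q-\mathrm{id}=\partial h_q+h_{q-1}\partial,\qquad h_{-1}=0 .
\]
Put $\rho_q=\psi_q\theta_q-\mathrm{id}$ and $\rho_{-1}=0$, so $\partial\rho_q=\rho_{q-1}\partial$. For $q=0$ we get $\partial\rho_0=0$. For $q\ge1$, given $h_{q-1}$ and $h_{q-2}$,
\[
\partial(\rho_q-h_{q-1}\partial)=(\rho_{q-1}-\partial h_{q-1})\partial=h_{q-2}\partial\partial=0 .
\]
In both cases $\rho_q-h_{q-1}\partial$ takes values in cycles, which are boundaries because the bar resolution is exact, and we lift to obtain $h_q$.

Now compose the identity for $q=p$ with $c$. We have $c\,\partial=0$ on $B_{p+1}$ because $c$ is a cocycle, and $c\,\psi_p\theta_p=v\,\partial\theta_p=v\,\theta_{p-1}\partial$ by \eqref{eq:join}. Therefore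
\[
c=c\,\psi_p\theta_p-c\,\partial h_p-c\,h_{p-1}\partial=(v\,\theta_{p-1}-c\,h_{p-1})\,\partial ,
\]
and $v\theta_{p-1}-ch_{p-1}\in C^{p-1}(G;M)$.
\end{proof}

The cocycle hypothesis is needed. For $p=1$ invariant functions on $G$ are constant, so \eqref{eq:key} says that $c$ is a constant $a$, and the only coboundary is $0$; the cocycle condition $a-a+a=0$ forces $a=0$.

\begin{proof}[Proof of Theorem~\ref{thm:group}]
The space $U=U_m(G)$ and the natural map $\Phi$ were constructed in Section~\ref{sec:space}, where $\Phi$ was shown to be multiplicative. Since $U$ is covered by $\aleph_m$ compact open sets, $H^i(U;M)=0$ for $i>m$ by Proposition~\ref{prop:vanishing}, so $\Phi$ is zero in these degrees. In degree $0$, $H^0(G;M)=M$ consists of the constant functions on $G$, and $\Phi$ sends $a\in M$ to the constant function $a$ on $U\ne\emptyset$, which is injective. Let $1\le p\le m$ and let $c\in C^p(G;M)$ be a cocycle whose class is killed by $\Phi$. Then $\Phi(c)$ is a \v{C}ech coboundary, so $c$ satisfies \eqref{eq:key} by Lemma~\ref{lem:key} and is a coboundary by Proposition~\ref{prop:cob}.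
\end{proof}

\section{Polynomial relations among degree one classes}\label{sec:poly}

We use the textbook computation $H^*(\mathbf{F}_2^r;\mathbf{F}_2)=\mathbf{F}_2[x_1,\dots,x_r]$, a polynomial ring on classes $x_j$ of degree $1$, where $x_j$ is represented by the function that sends $(g_0,g_1)$ to the $j$-th coordinate of $g_0+g_1$. For a polynomial $P$ let $P_d$ be its homogeneous component of degree $d$. If $\eta_j\in H^1(U;\mathbf{F}_2)$, then $P_d(\eta_1,\dots,\eta_r)\in H^d(U;\mathbf{F}_2)$, so $P(\eta_1,\dots,\eta_r)=0$ if and only if $P_d(\eta_1,\dots,\eta_r)=0$ for all $d$.

\begin{proof}[Proof of Theorem~\ref{thm:poly}]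
(1) Assume (iii) and let $w(U)\le\aleph_m$. For $d\le m$ we have $P_d=0$, and for $d>m$ we have $H^d(U;\mathbf{F}_2)=0$ by Theorem~\ref{thm:vanishing}. This gives (i). If $|U|\le\aleph_m$, then $w(U)\le\aleph_m$, by Lemma~\ref{lem:weight} for infinite $U$ and because the weight is finite for finite $U$. So (i) implies (ii). Assume (ii). Take $U=U_m(\mathbf{F}_2^r)$, of cardinality $\aleph_m$, and $\eta_j=\Phi(x_j)$. Since $\Phi$ is a ring homomorphism, $\Phi(P_d)=P_d(\eta_1,\dots,\eta_r)=0$ for all $d$, and $P_d=0$ for $d\le m$ by Theorem~\ref{thm:group}. This is (iii).

(2) Let $W_k=U_k(\mathbf{F}_2^k)$, with the map $\Phi_k$ of Theorem~\ref{thm:group}, and let $U=\bigsqcup_{k\ge1}W_k$. It is locally profinite by Lemma~\ref{lem:char}, and $|U|=\sup_k\aleph_k=\aleph_\omega$. Cover $U$ by the members of the standard covers of all $W_k$. Members from different $W_k$ are disjoint, so in each degree the \v{C}ech complex of $U$ is the product of those of the $W_k$, compatibly with $\delta$ and with \eqref{eq:cup}. Hence $H^i(U;\mathbf{F}_2)=\prod_kH^i(W_k;\mathbf{F}_2)$, and the projections are multiplicative. Let $\eta_j\in H^1(U;\mathbf{F}_2)$ have $k$-th component $\Phi_k(x_j)$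 for $k\ge j$ and $0$ for $k<j$. Let $P\ne0$ be a polynomial of degree $d$ in $x_1,\dots,x_r$, and let $k\ge\max(d,r,1)$. The $k$-th component of $P_d(\eta_1,\dots,\eta_r)$ is $\Phi_k(P_d)$, which is nonzero because $P_d\neq0$ and $d\le k$. So the map is injective.

If $w(U)<\aleph_\omega$, then $w(U)\le\aleph_m$ for some $m<\omega$, and every product of $m+1$ classes of degree $1$ lies in $H^{m+1}(U;\mathbf{F}_2)=0$ by Theorem~\ref{thm:vanishing}.
\end{proof}

The answer to the question does not rest on taking all classes equal. On $U_{n+1}(\mathbf{F}_2^{n+1})$, which has cardinality $\aleph_{n+1}$, put $\eta_j=\Phi(x_{j+1})$ for $0\le j\le n$. Since $\Phi$ is injective in degrees at most $n+1$, all monomials of degree at most $n+1$ in $\eta_0,\dots,\eta_n$ are linearly independent. In particular the classes $\eta_j$ are linearly independent and $\eta_0\cdots\eta_n\ne0$.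

\begin{thebibliography}{9}

\bibitem{Aoki}
Ko Aoki, \emph{On cohomology of locally profinite sets}, arXiv:2411.05995 (2024).

\bibitem{Godement}
Godement, \emph{Topologie alg\'ebrique et th\'eorie des faisceaux}.

\end{thebibliography}
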